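# A Stone–Čech corona whose only autohomeomorphism is the identity

## The guess that CH makes every corona flexible

For a topological space $X$ let $\beta X$ be its Stone–Čech compactification and $X^*=\beta X\setminus X$ its remainder, or corona. Only behavior at infinity is visible in $X^*$, so a map that is defined off a compact set can already act on coronas.

**Definition (trivial map).** A continuous map $\Phi\colon X^*\to Y^*$ is trivial if there are a compact set $K\subset X$ and a continuous map $f\colon X\setminus K\to Y$ with $\Phi=\beta f\restriction X^*$, where $\beta f$ is the continuous extension of $f$. An autohomeomorphism of $X^*$ is nontrivial if it is not of this form with $Y=X$.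

For example, take $X=\omega$ (discrete), $K=\{0\}$ and $f(n)=n-1$. Then $\beta f$ restricts to an autohomeomorphism of $\omega^*$ (its inverse comes from $n\mapsto n+1$), and it is trivial. If $h\colon X\to Y$ is a homeomorphism, we write $h^*=\beta h\restriction X^*$; this is trivial with $K=\emptyset$. In particular the identity of $X^*$ is trivial.

The following conjecture is taken from Ilijas Farah and Saharon Shelah, "Rigidity of continuous quotients", arXiv:1401.6689 (2014).

**Conjecture.** The Continuum Hypothesis implies that $X^*$ has $2^{\aleph_1}$ nontrivial autohomeomorphisms for every locally compact, non-compact, separable metrizable space $X$.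

We are to prove or disprove it. The word "nontrivial" costs nothing here. There are at most $2^{\aleph_0}$ compact sets $K$, and a continuous $f$ on the separable space $X\setminus K$ is determined on a countable dense set. So there are at most $2^{\aleph_0}$ trivial maps, which is $\aleph_1<2^{\aleph_1}$ under CH. The conjecture asks whether CH yields $2^{\aleph_1}$ autohomeomorphisms of $X^*$ at all.

The first guess is yes: under CH one expects to build maps in $\omega_1$ steps from countable approximations, with a free choice at each step. Let us test this.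

**Test 1: $X=\omega$.** The clopen subsets of $\omega^*$ are the sets $A^*$, $A\subset\omega$, and $A^*=B^*$ iff $A$ and $B$ differ by a finite set. By Stone duality, autohomeomorphisms of $\omega^*$ correspond to automorphisms of the Boolean algebra $\mathcal P(\omega)/\mathrm{fin}$. I claim that if $h\colon\mathbb B\to\mathbb C$ is an isomorphism of countable subalgebras and $a\notin\mathbb B$, then there are $c\ne c'$ such that $h$ extends to isomorphisms of $\langle\mathbb B,a\rangle$ onto $\langle\mathbb C,c\rangle$ and onto $\langle\mathbb C,c'\rangle$, sending $a$ to $c$ and to $c'$ respectively.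

The elements of $\langle\mathbb B,a\rangle$ are the $(b\wedge a)\vee(b'-a)$ with $b,b'\in\mathbb B$, and such an element is $0$ iff $b\wedge a=0$ and $b'\le a$. So we need exactly that, for $b\in\mathbb B$, $b\le a\iff h(b)\le c$ and $b\wedge a=0\iff h(b)\wedge c=0$. Let $(p_n)$ be increasing and cofinal in the countable ideal $\{b:b\le a\}$, and $(q_n)$ increasing and cofinal in $\{b:b\wedge a=0\}$. Let $(u_n)$ list all $u\in\mathbb B$ with $u\not\le a$, and $(v_n)$ all $v\in\mathbb B$ with $v\wedge a\ne0$, each infinitely often. Let $P_n,Q_n,U_n,V_n\subset\omega$ represent $h(p_n),h(q_n),h(u_n),h(v_n)$. For all $n,k$: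

- $P_n\cap Q_k$ is finite, since $p_n\wedge q_k=0$;
- $U_n\setminus(P_0\cup\dots\cup P_k)$ is infinite, since $u_n\not\le p_k$;
- $V_n\setminus(Q_0\cup\dots\cup Q_k)$ is infinite, since $v_n\not\le q_k$;
- $\omega\setminus\bigcup_{i\le k}(P_i\cup Q_i)$ is infinite, since $p_k\vee q_k=1$ would give $a=p_k\in\mathbb B$.

Choose pairwise distinct points $x_n\in V_n\setminus\bigcup_{i\le n}Q_i$, $y_n\in U_n\setminus\bigcup_{i\le n}P_i$, $z_n\in\omega\setminus\bigcup_{i\le n}(P_i\cup Q_i)$. Let $E=\{z_n\}$ and
$$C=\Big(\bigcup_n\big(P_n\setminus\textstyle\bigcup_{i\le n}Q_i\big)\cup\{x_n:n\in\omega\}\Big)\setminus\{y_n:n\in\omega\}.$$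
Then $P_n\setminus C$ is finite: it consists of points in $P_n\cap\bigcup_{i\le n}Q_i$ and points $y_m$ with $m<n$. Also $Q_n\cap C$ is finite: it consists of points in $P_m\cap Q_n$ with $m<n$ and points $x_m$ with $m<n$. The set $V_n\cap C$ contains $x_m$ whenever $v_m=v_n$, and $U_n\setminus C$ contains $y_m$ whenever $u_m=u_n$, so both are infinite. Each of these four statements survives if we replace $C$ by $C\cup E$ or by $C\setminus E$, because $P_n\cap E$ and $Q_n\cap E$ are finite and no $x_m$ or $y_m$ is in $E$. The classes $c,c'$ of $C\cup E$ and $C\setminus E$ are distinct. This proves the claim.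

Under CH list $\mathcal P(\omega)/\mathrm{fin}$ as $(x_\xi)_{\xi<\omega_1}$. Define countable partial isomorphisms $h_s$ for $s\in2^{<\omega_1}$, increasing along initial segments, with unions at limits. From $h_s$ with $s\in 2^{\xi}$, first put $x_\xi$ into the domain and into the range (the claim for $h$ and for $h^{-1}$), then choose $a$ outside the countable domain and let $h_{s^\frown0},h_{s^\frown1}$ send $a$ to different values. Each branch of length $\omega_1$ gives an automorphism, and different branches give different ones. So $\omega^*$ has $2^{\aleph_1}$ autohomeomorphisms, and the guess is right for $\omega$.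

**Test 2: $X=X_0\sqcup\omega$.** Here $X^*=X_0^*\sqcup\omega^*$ with both parts clopen. Extending by the identity on $X_0^*$ gives $2^{\aleph_1}$ autohomeomorphisms again.

**Test 3: $X=[0,\infty)$.** Suppose $X^*=F_0\sqcup F_1$ with $F_0,F_1$ closed. Take $f\in C(\beta X,[0,1])$ with $f=i$ on $F_i$. The set $\{x\in X:1/3\le f(x)\le2/3\}$ is closed in $X$ and has no limit point in $X^*$, so it is compact. Hence it misses some $[n,\infty)$, and there $f<1/3$ throughout or $f>2/3$ throughout, by connectedness. So $F_1=\emptyset$ or $F_0=\emptyset$: the corona is connected. Its clopen algebra has two elements, and the construction of Test 1 cannot even start.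

Test 3 does not refute the guess. It shows that the guess has been confirmed only where pieces near infinity can be moved independently, and that connectedness acts as glue. Enough glue destroys the guess completely.

**Answer.** The conjecture is false. In ZFC there is a locally compact, non-compact, separable metrizable (connected, 3-dimensional) space $X$ such that the only autohomeomorphism of $X^*$ is the identity. The identity is trivial, so this $X^*$ has no nontrivial autohomeomorphism. This holds in particular under CH, so ZFC+CH refutes the conjecture.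

Everything below is proved in ZFC.

## Closed sets and locally finite families in $\beta X$

Let $X$ be locally compact, non-compact and separable metrizable. Then $X$ is open in $\beta X$, so $X^*$ is compact. For closed $A\subset X$ let $\operatorname{cl}A$ be the closure in $\beta X$. By Tietze, bounded continuous functions on $A$ extend to $X$, hence to $\beta X$; so $\operatorname{cl}A=\beta A$, and every continuous map from $A$ to a compact Hausdorff space extends to $\operatorname{cl}A$. Disjoint closed sets have disjoint closures (Urysohn). More generally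
$$\operatorname{cl}A\cap\operatorname{cl}B=\operatorname{cl}(A\cap B):$$
if $x$ were in the left side only, take a closed neighborhood $O$ of $x$ in $\beta X$ missing $\operatorname{cl}(A\cap B)$; then $A\cap O$ and $B\cap O$ are disjoint closed sets with $x$ in both closures. Put $A^*=\operatorname{cl}A\cap X^*$. Then $(A\cap B)^*=A^*\cap B^*$, $(A\cup B)^*=A^*\cup B^*$, and $A^*=\emptyset$ iff $A$ is compact.

**Definition (locally finite).** An indexed family of sets is locally finite (l.f.) if every compact set meets only finitely many members. A subset of $X$ is l.f. if it is closed and discrete, that is, if it meets each compact set in a finite set.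

In $[0,\infty)$ the integers form a l.f. set, while $\{1/n:n\ge1\}$ is not l.f. Unions of l.f. families of closed sets are closed, by local compactness. A function on such a union that is continuous on each member of the family is continuous. A l.f. set $R$ is countable; if infinite, then $\operatorname{cl}R=\beta R$ and $R^*\cong\omega^*$ is zero-dimensional, and its points are the limits $\lim_U$ of $R$ along nonprincipal ultrafilters $U$ on $R$.

We write $=^*$, $\subset^*$ for equality and inclusion modulo finite sets. If $R$ is l.f., $Y$ is closed and $R^*\subset Y^*$, then $R\subset^*Y$: indeed $(R\setminus Y)^*=(R\setminus Y)^*\cap Y^*=((R\setminus Y)\cap Y)^*=\emptyset$, so the closed discrete set $R\setminus Y$ is compact, hence finite. In particular l.f. sets with equal coronas are equal mod finite.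

The glue of Test 3 takes the following form.

**(CP)** Let $Z\subset X$ be closed, $Z^*=F_0\sqcup F_1$ with $F_0,F_1$ closed and disjoint, $(z_j)$ an infinite l.f. sequence of connected compact subsets of $Z$, and $a_j,b_j\in z_j$. It is impossible that $\{a_j\}^*\subset F_0$ and $\{b_j\}^*\subset F_1$.

Proof. Suppose both inclusions hold. Take a continuous $f\colon\beta X\to[0,1]$ with $f=i$ on $F_i$. The set $Z\cap\{1/3\le f\le2/3\}$ has empty corona, so it is compact and misses $z_j$ for large $j$. But $f(a_j)\to0$: otherwise $f(a_j)\ge\varepsilon$ for infinitely many $j$, and these $a_j$ have a limit point in $\{a_j\}^*\subset F_0$, at which $f\ge\varepsilon$. Likewise $f(b_j)\to1$. So for large $j$ the connected set $z_j$ contains a point with $f=1/2$, a contradiction. $\square$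

## Čech cohomology mod 2

$H^n(\cdot)$ is Čech cohomology with coefficients in $\mathbb F_2$. A class is given by an open cover and a cocycle on its nerve. Cochains are functions on unordered simplices, and $\delta c(\sigma)$ is the sum of $c$ over the codimension-one faces of $\sigma$. The pullback of a cochain under a simplicial map has value $0$ on simplices that are mapped degenerately; it is functorial and commutes with $\delta$. Two representatives give the same class iff they become cohomologous on a common refinement. On paracompact spaces Čech cohomology equals sheaf cohomology (Godement). We use the following textbook facts.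

- Mayer–Vietoris for covers by two closed sets, and the exact sequence of a closed pair.
- $H^k(N)=0=H^k(N,A)$ for $k>\dim N$ and $A\subset N$ closed. Hence $H^k(N)\to H^k(A)$ is onto if $k\ge\dim N$.
- The cohomology of a topological sum is the product.
- Continuity: $H^n(\bigcap F_\alpha)=\varinjlim H^n(F_\alpha)$ for down-directed families of compact Hausdorff sets, and $H^n(\varprojlim L_k)=\varinjlim H^n(L_k)$ for inverse sequences of compacta. We use it in two ways: a class on the intersection extends to some $F_\alpha$, and a class that vanishes on the intersection vanishes on some $F_\alpha$.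

For instance, $T=S^1\times S^2$ has $H^3(T)=\mathbb F_2$; if $b$ is the interior of a tame closed ball, then $H^3(T\setminus b)=0$, and then $H^3(M)=0$ for every closed $M\subset T\setminus b$, since $H^3(T\setminus b)\to H^3(M)$ is onto.

## Cacti: spheres touching along a dense labeled set

We want a space in which every point of a dense set carries a label that is visible topologically. The label will be the number of spheres that touch there.

**Definition (cactus).** Fix $p\in\{1,2\}$. Let $G_0=\bigcup_{i\ge0}c_i$ be a l.f. chain of $p$-spheres with $c_{i-1}\cap c_i=\{t_i\}$ $(i\ge1)$, $c_i\cap c_j=\emptyset$ for $|i-j|\ge2$, and $t_i\ne t_{i+1}$. Put $A_0=\{t_i:i\ge1\}$. Given $G_k$, a closed discrete $A_k\subset G_k$ and integers $n(a)\ge2$ $(a\in A_k)$, form $G_{k+1}$ by attaching to $G_k$ at each $a\in A_k$, by one point each, $n(a)$ new $p$-spheres, the children of $a$; $a$ is their root. Let $r_k\colon G_{k+1}\to G_k$ collapse each new sphere to its root; it is a proper retraction. For $k\ge1$ we require that $A_k\subset G_k\setminus(A_0\cup\dots\cup A_{k-1})$ is finite and meets $O_i^j$ for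 all $i,j\le k$, where $(O_i^j)_i$ is a countable base of nonempty open subsets of $G_j$. This is possible because each $O_i^j$ is uncountable and $A_0\cup\dots\cup A_{k-1}$ is countable. A $p$-cactus is $P=\varprojlim(G_k,r_k)$ with projections $\pi_k\colon P\to G_k$. We regard $G_k\subset G_{k+1}\subset\dots\subset P$ via eventually constant threads, so $\pi_k$ is a retraction. Put $D_P=\bigcup_kA_k$. The spheres of $P$ are those of the $G_k$; the base spheres are the $c_i$. For $d\in D_P$ let $m(d)$ be the number of spheres through $d$.

To see the topology, let $a_l\in A_l$ with $a_l\to x$ in $P$ as $l\to\infty$, and let $B_l$ be a child of $a_l$. For $l\ge k$ we have $\pi_k(B_l)=\{\pi_k(a_l)\}\to\pi_k(x)$, so the $B_l$ shrink to $x$, like the circles of a Hawaiian earring. New spheres are small automatically.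

**(K1)** The $\pi_k$ are proper, so $P$ is locally compact, separable metrizable and non-compact. The sets $P^{(k)}=\pi_0^{-1}(c_0\cup\dots\cup c_k)$ are compact and every compact set lies in some $P^{(k)}$.

Indeed the preimage of a compact set under $\pi_k$ is an inverse limit of compact sets, since the $r_l$ are proper. $P$ lies in a countable product of separable metrizable spaces and maps onto the non-compact $G_0$. A compact set has compact image in $G_0$, which lies in some $c_0\cup\dots\cup c_k$.

**(K2)** Two distinct spheres meet in at most one point, which lies in $D_P$. A point $a\in A_j$, $j\ge1$, lies on exactly one sphere of $G_j$, its parent; $t_i$ has the two parents $c_{i-1},c_i$. Besides its parents, exactly the children of $a$ contain $a$. So $m(a)=n(a)+1$ for $a\in A_j$, $j\ge1$, and $m(t_i)=n(t_i)+2$. If $a\in A_j$ and $j<k$, then $\pi_k^{-1}(a)=\{a\}$. A sphere not in $G_k$ is mapped by $\pi_k$ to one point. If $B$ is a non-base sphere with root $a$, then $\pi_0(B)=\{\pi_0(a)\}$; hence $B\cap P^{(k)}\ne\emptyset$ iff $a\in P^{(k)}$.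

Proof. A new sphere with root $a\in A_k$ meets $G_k$ only in $a$, meets its siblings only in $a$, and misses the children of other points of $A_k$. Induction on the stage gives the first claim, with meeting points of spheres of $G_j$ in $A_0\cup\dots\cup A_{j-1}$ (for $G_0$: in $A_0$). If $a\in A_j$, $j\ge1$, then $a$ is not in that set, so it lies on exactly one sphere of $G_j$. After stage $j+1$ no sphere is attached at $a$, because $A_l$ avoids $A_j$ for $l>j$; so only the children are added. For the same reason $r_l^{-1}(a)=\{a\}$ for all $l\ge k>j$. A sphere attached at stage $l\ge k$ is collapsed to its root by $r_l$. $\square$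

The $n(a)\ge2$ may be chosen so that $m$ is injective: give the points $t_1,t_2,\dots$ the values $m=4,6,8,\dots$ and the points of the finite sets $A_1,A_2,\dots$, successively, the values $3,5,7,\dots$; then $n\ge2$ throughout.

**(K3)** $D_P$ is dense in $P$, and $D_P\cap B$ is dense in every sphere $B$.

The sets $\pi_k^{-1}(O)$, $O\subset G_k$ open, form a base, and $\bigcup_lA_l$ meets each nonempty open $O\subset G_k$ in points $a$ with $\pi_k(a)=a$. If $B\subset G_k$, then $B\setminus(A_0\cup\dots\cup A_{k-1})$ is $B$ minus a finite set; it is open in $G_k$, because the other spheres of $G_k$ have closed union and meet $B$ only in points of $A_0\cup\dots\cup A_{k-1}$. So each nonempty open subset of $B$ contains a nonempty open subset of $G_k$ and hence a point of $D_P$.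

**(K4)** Let $\operatorname{depth}(c_i)=0$; for $a\in D_P$ let $\operatorname{depth}(a)$ be the depth of its parent(s), and let children of $a$ have depth $\operatorname{depth}(a)+1$. If $a\ne b$ have depths of equal parity, $S$ is a child of $a$ and $S'$ a child of $b$, then $S\cap S'=\emptyset$.

Proof. Otherwise $S\cap S'=\{x\}$ with $x\in D_P$ (and $S\ne S'$, since roots are unique). Each of $S,S'$ is a parent or a child of $x$, and parents and children of $x$ have depths of different parity. As $S,S'$ have depths of equal parity, either both are children of $x$, and $a=x=b$; or both are parents of $x$, so $x=t_i$ and $S$ is a base sphere. Both are impossible. $\square$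

Parity is needed: if $S$ is a child of $t_1$ and $b\in S\cap D_P$ has parent $S$, then every child $S'$ of $b$ meets $S$ in $b$; the depths of $t_1$ and $b$ are $0$ and $1$.

**(K5)** Define $\operatorname{next}\colon D_P\to D_P$ by $\operatorname{next}(t_i)=t_{i+1}$, with $B_{t_i}:=c_i$. If $a\in A_j$, $j\ge1$, has parent $B$, put $B_a:=B$ and let $\operatorname{next}(a)=t_{i+1}$ if $B=c_i$, and $\operatorname{next}(a)=\operatorname{root}(B)$ otherwise. So $a,\operatorname{next}(a)\in B_a$. Let $\operatorname{lev}(x)=\max\{i:\pi_0(x)\in c_i\}$. Then:

- $\operatorname{lev}(\operatorname{next}(a))\ge\operatorname{lev}(a)$, and each forward orbit is eventually $t_i,t_{i+1},\dots$;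
- $\operatorname{lev}(x)\le k\Rightarrow x\in P^{(k)}\Rightarrow\operatorname{lev}(x)\le k+1$;
- if $B_a\cap P^{(k)}\ne\emptyset$, then $a\in P^{(k+1)}$.

Proof. If $B_a$ is non-base, then $\pi_0(\operatorname{next}(a))=\pi_0(a)$. If $B_a=c_i$, then $\operatorname{lev}(a)=i$ and $\operatorname{next}(a)=t_{i+1}$ has level $i+1$. For $a\in A_j$ with non-base parent, the root of the parent lies in some $A_{j'}$ with $j'<j$; so the stage drops until a point on a base sphere is reached, and from then on the orbit runs through the $t_i$. The second item holds because $c_i$ meets only $c_{i-1}$ and $c_{i+1}$. For the third: if $B_a$ is non-base, $\pi_0(B_a)=\{\pi_0(a)\}$ and $a\in P^{(k)}$; if $B_a=c_i$, then $i\le k+1$. $\square$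

For example, if $B$ is a child of $t_2$ and $a\in A_1\cap B$, then the orbit of $a$ is $a,t_2,t_3,t_4,\dots$.

**(K6)** Let $H_i\subset G_1$ be $c_i$ together with the children of $t_i$ ($H_0=c_0$), and $P_i=\pi_1^{-1}(H_i)$. These are compact, form a l.f. cover, $P_{i-1}\cap P_i=\{t_i\}$, and $P_i\cap P_j=\emptyset$ for $|i-j|\ge2$. Each sphere lies in some $P_i$.

Indeed $H_{i-1}\cap H_i=\{t_i\}$ and $\pi_1^{-1}(t_i)=\{t_i\}$ by (K2), and $H_i\cap H_j=\emptyset$ for $|i-j|\ge2$. Since $\pi_0(P_i)=c_i$, the cover is l.f. A sphere in $G_1$ lies in some $H_i$; any other sphere is mapped by $\pi_1$ to one point.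

**(K7)** $\dim P_i\le p$, as an inverse limit of compacta of dimension $\le p$; so $\dim P\le p$ by the sum theorem.

For each $d\in D_P$ fix two distinct children $C_d,C'_d$; they meet exactly in $d$.

## Products of a 1-cactus and a 2-cactus

The corona does not change if we discard a compact part: $P^*=(\bigcup_{i\ge k}P_i)^*$ for every $k$. So the label of one single point $d\in D_P$ cannot be recovered from $P^*$. In a product $P\times Q$, however, $d$ is repeated along the non-compact closed set $\{d\}\times Q$ and does reach infinity. We use different dimensions for the factors so that cohomology can tell them apart; for $P\times P$ the swap $(x,y)\mapsto(y,x)$ mixes the coordinates.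

**Definition (cactus product).** A cactus product is $X=P\times Q$ with $P$ a $1$-cactus and $Q$ a $2$-cactus. $\mathcal C$ is the set of circles of $P$ and $\mathcal S$ the set of spheres of $Q$. The objects $G'_k,\pi_k,t'_i,c'_i,Q_j,Q^{(k)},\dots$ refer to $Q$, and for $e\in D_Q$ the chosen children are $S_e,S'_e$. Put $D=D_P\times D_Q$, a dense subset of $X$. A brick is $T=C\times S$ with $C\in\mathcal C$, $S\in\mathcal S$; it is a closed connected 3-manifold. $\mathcal T$ is the countable set of bricks, and $\mathcal L$ is the set of l.f. subsets of $\mathcal T$. A horizontal circle is $C\times\{e\}$ with $e\in D_Q$; a vertical sphere is $\{d\}\times S$ with $d\in D_P$.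

$X$ is locally compact, non-compact and separable metrizable, with $\dim X\le3$; as it contains bricks, $\dim X=3$. It is connected, since $\bigcup_kG_k$ is connected and dense in $P$, and similarly for $Q$. An example of a member of $\mathcal L$ is $\{C\times c'_i:i\ge1\}$ for a fixed circle $C$; all bricks $C\times S$ with $S$ a sphere in $c_0'$ or rooted in $c'_0$ do not form one, since infinitely many of them meet the compact set $C\times Q^{(0)}$.

By (K2), two distinct bricks meet in $\emptyset$, a point of $D$, a horizontal circle or a vertical sphere.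

**(1)** If $\tau\in\mathcal L$ and a brick $T\subset\bigcup\tau$, then $T\in\tau$.

Otherwise the compact $T$ is a finite union of closed sets $T\cap T'$, $T'\in\tau$, of dimension $\le2$, against $\dim T=3$.

**Theorem 1.** Let $X=P\times Q$, $\hat X=\hat P\times\hat Q$ be cactus products and $\Phi\colon X^*\to\hat X^*$ a homeomorphism. Then there are homeomorphisms $\alpha\colon P\to\hat P$, $\gamma\colon Q\to\hat Q$ with $\Phi=(\alpha\times\gamma)^*$. Moreover $\alpha[D_P]=D_{\hat P}$, $\gamma[D_Q]=D_{\hat Q}$, and $\alpha,\gamma$ preserve $m$.

**Corollary 2 (disproof).** If $m$ is injective on $D_P$ and on $D_Q$ (such cacti exist), then the only autohomeomorphism of $X^*$ is the identity.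

Proof from Theorem 1. Apply it with $\hat X=X$. As $\alpha,\gamma$ preserve $m$, they fix the dense sets $D_P$, $D_Q$ pointwise. Hence $\alpha=\mathrm{id}$, $\gamma=\mathrm{id}$ and $\Phi=\mathrm{id}$. Such cacti exist by the choice of labels after (K2). $\square$

Corollary 2 gives the Answer. The rest is the proof of Theorem 1. The route is: recognize limits of bricks in $X^*$ by $H^3$; recognize l.f. subsets of $D$ as intersections of families of bricks; use connectedness of vertical spheres and horizontal circles to follow each coordinate to infinity; then reconstruct $\alpha$ and $\gamma$.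

## Third cohomology of closed subsets of $X$ is carried by bricks

**Lemma A.** Let $N\subset X$ be closed, $\xi\in H^3(N)$. Then $\{T\in\mathcal T:T\subset N,\ \xi|T\ne0\}$ is l.f. If it is empty, then $\xi=0$.

**Step 1: reduce to compact blocks, by showing that $H^3(N)\to\prod_{i,j}H^3(N\cap(P_i\times Q_j))$ is injective.** Let $N_{ev}=N\cap(\bigcup_iP_{2i}\times Q)$ and $N_{od}=N\cap(\bigcup_iP_{2i+1}\times Q)$. By (K6) each is a topological sum of sets $N\cap(P_i\times Q)$, and $N_{ev}\cap N_{od}$ is the topological sum of the sets $N\cap(\{t_i\}\times Q)=\{t_i\}\times N_i$, $i\ge1$. By Mayer–Vietoris, $H^3(N)\to H^3(N_{ev})\oplus H^3(N_{od})=\prod_iH^3(N\cap(P_i\times Q))$ is injective if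
$$H^2(N_{ev})\oplus H^2(N_{od})\to\prod_{i\ge1}H^2(N_i)$$
is onto. The $N_i$ are arbitrary closed subsets of $Q$, so $H^2(N_i)$ can be large, and correcting at $t_i$ disturbs $t_{i+1}$; a telescoping sum handles this. Given $(\eta_i)$, choose $b_i\in H^2(Q)$ with $b_i|N_i=\eta_i$, which is possible as $\dim Q\le2$. Put $a_0=0$, $a_i=a_{i-1}+b_i$, and let $\alpha_i$ be the pullback of $a_i$ under the projection $N\cap(P_i\times Q)\to Q$. At $t_i$, $\alpha_{i-1}+\alpha_i$ restricts to $a_{i-1}|N_i+a_i|N_i=b_i|N_i=\eta_i$. So the map is onto.

Next split $N\cap(P_i\times Q)$ along even and odd $Q_j$. The intersection is a topological sum of closed subsets of the spaces $P_i\times\{t'_j\}$ of dimension $\le1$, so its $H^2$ is $0$ and injectivity follows.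

**Step 2: treat finite stages. For compact $M\subset G_k\times G'_k$, the map $H^3(M)\to\prod_{T\subset M}H^3(T)$, $T$ ranging over bricks in $G_k\times G'_k$, is injective.** $M$ lies in $G\times G'$ with $G=C_1\cup\dots\cup C_r$ and $G'=S_1\cup\dots\cup S_s$ finite unions of circles and spheres. We may take these families closed under passing to the parents of roots and to earlier base spheres, and enumerate them by order of creation, base spheres first in their order. Then each $C_j$, $j>1$, meets the union of its predecessors in exactly one point: $c_j$ meets its predecessors in $t_j$ only, and a non-base circle meets them exactly in its root. The same holds for $S_j$.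

Write $G=G^-\cup C_r$, $G^-\cap C_r=\{a\}$, $M\cap(\{a\}\times G')=\{a\}\times M_a$. Since $\dim G'\le2$, $H^2(G')\to H^2(M_a)$ is onto; pulling back along the projection $M\cap(C_r\times G')\to G'$ shows that $H^2(M\cap(C_r\times G'))\to H^2(M_a)$ is onto. By Mayer–Vietoris, $H^3(M)\to H^3(M\cap(G^-\times G'))\oplus H^3(M\cap(C_r\times G'))$ is injective. By induction on $r$, $H^3(M)$ embeds in $\bigoplus_jH^3(M\cap(C_j\times G'))$. Splitting $G'$ likewise, the intersections lie in $C_j\times\{a'\}$, have dimension $\le1$, and so have $H^2=0$. Hence $H^3(M)$ embeds in $\bigoplus_{j,l}H^3(M\cap(C_j\times S_l))$.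

If $T=C_j\times S_l\not\subset M$, then $M\cap T\subset T\setminus b$ for the interior $b$ of a tame closed ball in $T\setminus M$; $H^3(T\setminus b)=0$ maps onto $H^3(M\cap T)$, so this vanishes. Only bricks $T\subset M$ contribute.

**Step 3: pass to compact $L\subset X$ by continuity. For $\xi\in H^3(L)$, only finitely many bricks $T\subset L$ have $\xi|T\ne0$; if there are none, $\xi=0$.** Let $p_k=\pi_k\times\pi_k$ and $L_k=p_k(L)$. If $x\in X$ has $p_k(x)\in L_k$ for all $k$, choose $y_k\in L$ with $p_k(y_k)=p_k(x)$; then $p_j(y_k)=p_j(x)$ for $j\le k$, so $y_k\to x$ and $x\in L$. Thus $L=\varprojlim L_k$, and $\xi=p_k^*\xi_k$ for some $k$ and $\xi_k\in H^3(L_k)$.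

If $T=C\times S\subset L$ with $C\not\subset G_k$ or $S\not\subset G'_k$, then one factor of $T$ is mapped to a point, $p_k(T)$ has dimension $\le2$, and $\xi|T=0$, because $\xi|T$ is pulled back from $H^3(p_k(T))=0$. So $\xi|T\ne0$ only for $T$ in $G_k\times G_k'$ with $T=p_k(T)\subset L_k$; these are finitely many, as $L_k$ is compact.

Now let $\xi|T=0$ for all bricks $T\subset L$. For $l\ge k$ let $\xi_l\in H^3(L_l)$ be the pullback of $\xi_k$. If a brick $T\subset G_k\times G'_k$ lies in $L_l$ for infinitely many $l$, then $T\subset L$: for $x\in T$ and such $l$, $x=p_l(y_l)$ with $y_l\in L$, and $y_l\to x$ as before. So for some large $l$, each of the finitely many bricks $T\subset L_k$ of $G_k\times G'_k$ with $T\not\subset L$ satisfies $T\not\subset L_l$. Suppose $T'\subset L_l$ is a brick of $G_l\times G'_l$ with $\xi_l|T'\ne0$. As before, $T'\subset G_k\times G'_k$ (otherwise $\xi_l|T'$ is pulled back from a set of dimension $\le2$), and $T'=p_k(T')\subset L_k$. As $T'\subset L_l$, the choice of $l$ gives $T'\subset L$; as $p_l$ is the identity on $T'$, $\xi_l|T'=\xi|T'=0$, a contradiction.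 By Step 2 for $L_l$, $\xi_l=0$; so $\xi=p_l^*\xi_l=0$.

**Step 4: combine.** Each brick lies in some block $P_i\times Q_j$ by (K6). Blocks are compact and l.f., and by Step 3 each contains only finitely many bricks $T\subset N$ with $\xi|T\ne0$; so these bricks form a l.f. set. If there are none, $\xi$ vanishes on each $N\cap(P_i\times Q_j)$ by Step 3, and $\xi=0$ by Step 1. $\square$

## Injectivity of $H^n(\beta N)\to H^n(N)$

Lemma A speaks about $N$, but coronas live in $\operatorname{cl}N=\beta N$. In general $\beta N$ has more cohomology than $N$. With integer coefficients $H^1(K;\mathbb Z)=[K,S^1]$ for compact $K$. The map $x\mapsto e^{ix}$ extends to $\beta\mathbb R\to S^1$. If this extension had a lift to $\mathbb R$, the lift would be bounded; but every lift on $\mathbb R$ is $x+2\pi k$. So $H^1(\beta\mathbb R;\mathbb Z)\ne0$ although $H^1(\mathbb R;\mathbb Z)=0$. Finite coefficients and finite dimension repair this.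

**Lemma B.** Let $N$ be separable metrizable, $\dim N\le q<\infty$. Then $H^n(\beta N)\to H^n(N)$ is injective $(n\ge1)$.

The difficulty is that a cochain witnessing $\xi|N=0$ lives on an infinite cover of $N$, while $\beta N$ needs finite covers. We group the members of an infinite cover into finitely many types.

**Step 1: transfer open covers between $N$ and $\beta N$.** Let $\xi\in H^n(\beta N)$ be given by a finite open cover $\mathcal V=(V_i)_{i\le m}$ of $\beta N$ by nonempty sets and a cocycle $\eta$ on its nerve, and let $\xi|N=0$. For open $W\subset N$ put $\operatorname{Ex}W=\beta N\setminus\operatorname{cl}(N\setminus W)$. Then $\operatorname{Ex}W\cap N=W$; $\operatorname{Ex}$ is monotone and commutes with finite intersections; it sends finite open covers of $N$ to covers of $\beta N$, since $\bigcap\operatorname{cl}(N\setminus W_i)=\operatorname{cl}\bigcap(N\setminus W_i)=\emptyset$; and $V\subset\operatorname{Ex}(V\cap N)$ for $V$ open in $\beta N$. By density of $N$, the covers $\mathcal V$, $\mathcal V|N$ and $\mathcal V'=(\operatorname{Ex}(V_i\cap N))_i$ have the same nerve. As $\mathcal V$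 refines $\mathcal V'$ via the identity on indices, $\xi$ is also represented by $\eta$ on $\mathcal V'$.

**Step 2: find a witness on a locally finite colored cover of $N$.** Since $\xi|N=0$, there are an open cover $\mathcal W_0$ of $N$, a refinement map $\lambda_0\colon\mathcal W_0\to\{1,\dots,m\}$ ($w\subset V_{\lambda_0(w)}$) and an $(n-1)$-cochain $c_0$ on the nerve of $\mathcal W_0$ with $\lambda_0^*\eta=\delta c_0$. This persists under further refinement, by pulling back $c_0$. Let $(U_s)_{s\in\mathbb N}$ be a locally finite countable open refinement of $\mathcal W_0$. Write $N=N_0\cup\dots\cup N_q$ with $\dim N_i\le0$. For each $i$ the cover $(U_s\cap N_i)_s$ of $N_i$ is refined by a partition $(E_{i,s})_s$ of $N_i$ into relatively open sets $E_{i,s}\subset U_s$. With a metric $\rho$ on $N$ (distance to $\emptyset$ being $\infty$) put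
$$V_{i,s}=U_s\cap\{x:\rho(x,E_{i,s})<\rho(x,N_i\setminus E_{i,s})\}\supset E_{i,s}.$$
For fixed $i$ these open sets are pairwise disjoint: if $x\in V_{i,s}\cap V_{i,t}$, $s\ne t$, then $E_{i,t}\subset N_i\setminus E_{i,s}$ and vice versa give $\rho(x,E_{i,s})<\rho(x,E_{i,t})<\rho(x,E_{i,s})$. The family $(V_{i,s})_{i\le q,s}$ is a locally finite open cover. Take a partition of unity $(f_{i,s})$ with $\{f_{i,s}>0\}\subset V_{i,s}$. The nonempty sets $w=\{f_w>0\}$, where $w$ stands for the index $(i,s)$ as well, form an indexed open cover $\mathcal W$. It is locally finite and colored by $i\in\{0,\dots,q\}$, and members with distinct indices of the same color are disjoint. As $\mathcal W$ refines $\mathcal W_0$, there are $\lambda\colon\mathcal W\to\{1,\dots,m\}$ with $w\subset V_{\lambda(w)}$ and an $(n-1)$-cochain $c$ on its nerve with $\lambda^*\eta=\delta c$.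

**Step 3: make sets indexed by simplices, so that sets that meet are nested.** For a simplex $\sigma$ of the nerve of $\mathcal W$ (its members have distinct colors) put
$$W_\sigma=\{x:f_w(x)>0\text{ and }f_w(x)>f_{w'}(x)\text{ for all }w\in\sigma,\ w'\in\mathcal W\setminus\sigma\}\subset\bigcap\sigma.$$
$W_\sigma$ is open: near a given point only finitely many $f_{w'}$ are not identically $0$, and for the others the condition follows from $f_w>0$. These sets cover $N$: for $x\in N$ take $\sigma=\{w:f_w(x)\text{ maximal}\}$, a finite nonempty set. If $W_\sigma\cap W_{\sigma'}\ne\emptyset$, then $\sigma\subset\sigma'$ or $\sigma'\subset\sigma$, since $w\in\sigma\setminus\sigma'$ and $w'\in\sigma'\setminus\sigma$ would give $f_w(x)>f_{w'}(x)>f_w(x)$. So $W_\sigma\cap W_{\sigma'}=\emptyset$ if $|\sigma|=|\sigma'|$ and $\sigma\ne\sigma'$.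

**Step 4: group the simplices into finitely many types.** The type of $\sigma$ consists of its set $\kappa$ of colors, the function $\kappa\to\{1,\dots,m\}$ given by $\lambda$, and the function on $n$-element subsets of $\kappa$ given by the values of $c$ on the corresponding faces of $\sigma$. There are finitely many types, because the coefficients, the colors and $m$ are finite. (For $n=1$, for instance, the last item lists the value of $c$ at each vertex of $\sigma$.) For a type $\theta$ let $W_\theta=\bigcup\{W_\sigma:\sigma\text{ of type }\theta\}$; all these $\sigma$ have the same cardinality, so this is a disjoint union of open sets. Let $\mu(\theta)=\lambda(w)$ for the $w\in\sigma$ of least color, $\sigma$ of type $\theta$; this depends only on $\theta$, and $W_\theta\subset V_{\mu(\theta)}$.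

Let $\theta_0,\dots,\theta_l$ be distinct types with a common point $x\in\bigcap W_{\theta_i}$. Then $x\in W_{\sigma_i}$ for a unique $\sigma_i$ of type $\theta_i$. The $\sigma_i$ are distinct and form a chain by Step 3, so they have distinct cardinalities. Let $w_i\in\sigma_i$ have least color; all $w_i$ lie in the largest $\sigma_i$.

**Step 5: define the witness on the finite cover.** For $l=n-1$ put $c'(\theta_0,\dots,\theta_{n-1})=c(\{w_0,\dots,w_{n-1}\})$ if the $w_i$ are distinct, and $0$ otherwise. This depends only on the types and not on $x$: with $\kappa_i$ the color set of $\theta_i$, the color of $w_i$ is $\min\kappa_i$; the $w_i$ are distinct iff these colors are; the largest $\sigma_i$ is the one with largest $|\kappa_i|$, and its type records the values of $c$ on its faces. For an $n$-simplex $\{\theta_0,\dots,\theta_n\}$ use one common $x$ for all its faces. On the faces, $c'$ is the pullback of $c$ under the simplicial map $\theta_i\mapsto w_i$ into the largest $\sigma_i$. So $\delta c'(\theta_0,\dots,\theta_n)$ is the value of the pullback of $\delta c=\lambda^*\eta$ under this map,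 and since $\lambda(w_i)=\mu(\theta_i)$, this is $\mu^*\eta(\theta_0,\dots,\theta_n)$ by functoriality. So $\mu^*\eta=\delta c'$ on the nerve of the cover by the nonempty $W_\theta$. This is also the nerve of the finite open cover $(\operatorname{Ex}W_\theta)$ of $\beta N$, which refines $\mathcal V'$ via $\mu$. Hence $\xi=0$. $\square$

**Lemma C.** Let $N\subset X$ be closed, $\xi\in H^3(\operatorname{cl}N)$. Then $\sigma(\xi):=\{T\in\mathcal T:T\subset N,\ \xi|T\ne0\}\in\mathcal L$; if it is empty, $\xi=0$.

Proof. Apply Lemma A to $\xi|N$. If $\sigma(\xi)=\emptyset$, then $\xi|N=0$, and $\xi=0$ by Lemma B, since $\operatorname{cl}N=\beta N$ and $\dim N\le3$. $\square$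

## Bricks at infinity as minimal carriers of $H^3$

**Definition (limit brick).** Let $\mathfrak U$ be the set of nonprincipal ultrafilters on $\mathcal T$ containing a member of $\mathcal L$. For $U\in\mathfrak U$ put $T_U=\bigcap\{\operatorname{cl}(\bigcup\tau):\tau\in U\cap\mathcal L\}$. For $\tau\in\mathcal L$ let $\tau^*=\{U\in\mathfrak U:\tau\in U\}$, with its compact topology as the remainder of $\beta\tau$.

This is a directed intersection of nonempty compact sets. It lies in $X^*$, because each $x\in X$ lies in only finitely many members of a given l.f. family, and these may be removed. For example, if $\tau=\{C\times c'_i:i\ge1\}$, then nonprincipal ultrafilters $U$ on $\tau$ give the limits $T_U$ of the bricks $C\times c'_i$ along $U$.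

**(2)** $(\bigcup\tau)^*=\bigcup_{U\in\tau^*}T_U$ for $\tau\in\mathcal L$.

The inclusion $\supset$ is clear. For $x\in(\bigcup\tau)^*$, the family $\{\tau_1\subset\tau:x\notin\operatorname{cl}\bigcup\tau_1\}$ is a proper ideal on $\tau$ containing the finite sets. Let $U$ be generated by the dual of a maximal ideal extending it. For $\rho\in U\cap\mathcal L$ we have $\rho\cap\tau\in U$, so $\rho\cap\tau$ is not in the ideal and $x\in\operatorname{cl}\bigcup(\rho\cap\tau)$. So $x\in T_U$.

**(3)** For $\tau\in\mathcal L$ there is $\xi_\tau\in H^3(\operatorname{cl}\bigcup\tau)$ with $\xi_\tau|T\ne0$ for all $T\in\tau$ and $\xi_\tau|T_U\ne0$ for all $U\in\tau^*$.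

Only finitely many other members of $\tau$ meet a given $T\in\tau$, in closed sets of dimension $\le2$. So we can choose tame closed balls $b_T\subset T$ missing the other members of $\tau$. Map $\bigcup\tau\to S^3$ by collapsing the complement of $\bigcup\operatorname{int}b_T$ to a point, with degree one on each $b_T$. This is continuous by local finiteness. Extend it to $\operatorname{cl}\bigcup\tau=\beta(\bigcup\tau)$ and let $\xi_\tau$ be the pullback of the generator of $H^3(S^3)$. Each $T\to S^3$ has degree one, so $\xi_\tau|T\ne0$. If $\xi_\tau|T_U=0$, then by continuity $\xi_\tau|\operatorname{cl}\bigcup\tau_1=0$ for some $\tau_1\in U$, $\tau_1\subset\tau$, contradicting $\xi_\tau|T\ne0$ for $T\in\tau_1$.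

**(4)** If $\tau\in\mathcal L$, $U\in\mathfrak U$ and $T_U\subset(\bigcup\tau)^*$, then $\tau\in U$. Consequently $T_U\subset T_V$ implies $U=V$.

Suppose $\tau\notin U$. Pick $\sigma\in U\cap\mathcal L$ disjoint from $\tau$. Then $T_U\subset\operatorname{cl}N_1$ with $N_1=\bigcup\sigma\cap\bigcup\tau$. By (1) a brick in $N_1$ would be in $\sigma\cap\tau$, so there is none, and $H^3(\operatorname{cl}N_1)=0$ by Lemma C. Hence $\xi_\sigma|T_U=0$, contradicting (3). If $T_U\subset T_V$, then for $\tau\in V\cap\mathcal L$ we have $T_U\subset(\bigcup\tau)^*$, so $\tau\in U$; thus $V\cap\mathcal L\subset U$. As every $A\in V$ contains a member of $V\cap\mathcal L$, we get $V\subset U$ and $U=V$.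

**Lemma D.** Let $F\subset X^*$ be closed.

(a) If $\xi\in H^3(F)$, there is $\sigma\in\mathcal L$ such that $\sigma\in U$ whenever $T_U\subset F$ and $\xi|T_U\ne0$.

(b) $H^3(F)\ne0$ implies $F\supset T_U$ for some $U\in\mathfrak U$.

(c) The minimal closed subsets of $X^*$ with $H^3\ne0$ are exactly the $T_U$, $U\in\mathfrak U$.

**Step 1: extend $\xi$ to the closure of a closed subset of $X$.** For $f\in C(\beta X,[0,1])$ with $f|F=0$ let $N_f=\{x\in X:f(x)\le1/2\}$. Then $F\subset\{f<1/2\}\subset\operatorname{cl}N_f$ by density of $X$; $N_f\cap N_g=N_{\max(f,g)}$; and $\bigcap\operatorname{cl}N_f=F$, because for $y\notin F$ some such $f$ has $f(y)=1$, and $\operatorname{cl}N_f\subset\{f\le1/2\}$. By continuity $\xi=\tilde\xi|F$ with $\tilde\xi\in H^3(\operatorname{cl}N_f)$ for some $f$. Let $\sigma=\sigma(\tilde\xi)\in\mathcal L$ as in Lemma C.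

**Step 2: proof of (a).** Let $T_U\subset F$ and $\xi|T_U\ne0$. As $T_U\subset\{f<1/2\}$, compactness gives $\tau\in U\cap\mathcal L$ with $\operatorname{cl}\bigcup\tau\subset\{f<1/2\}$. If $\sigma\notin U$, then $\tau\setminus\sigma\in U$. By (1) the bricks in $N_1=\bigcup(\tau\setminus\sigma)\subset N_f$ are the members of $\tau\setminus\sigma$, and $\tilde\xi$ vanishes on them. So $\tilde\xi|\operatorname{cl}N_1=0$ by Lemma C, and $\xi|T_U=0$, a contradiction.

**Step 3: proof of (b).** Let $\xi\ne0$. For $g\ge f$ with $g|F=0$, the set $\sigma_g=\{T\in\sigma:T\subset N_g\}$ is infinite. Otherwise choose a compact $K$ whose interior meets every $T\in\sigma_g$. Then $N'=N_g\setminus\operatorname{int}K\subset N_f$ has $F\subset\operatorname{cl}N'$ (as $\operatorname{cl}N_g\subset\operatorname{cl}N'\cup K$) and contains no $T\in\sigma$; so $\tilde\xi|\operatorname{cl}N'=0$ by Lemma C and $\xi=0$, a contradiction. Since $\sigma_g\cap\sigma_{g'}=\sigma_{\max(g,g')}$, the sets $\sigma_g$ and the cofinite sets lie in a nonprincipal ultrafilter $U\in\sigma^*$, and $T_U\subset\bigcap_g\operatorname{cl}\bigcup\sigma_g\subset\bigcap_g\operatorname{cl}N_g=F$.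

**Step 4: proof of (c).** $H^3(T_U)\ne0$ by (3). If $F\subset T_U$ is closed and $H^3(F)\ne0$, then $T_V\subset F\subset T_U$ for some $V$ by (b), and $V=U$ by (4), so $F=T_U$. Conversely a minimal $F$ contains some $T_U$ by (b) and equals it. $\square$

From now on $X,\hat X$ are cactus products (hats denote objects of $\hat X$) and $\Phi\colon X^*\to\hat X^*$ is a homeomorphism. By Lemma D(c) and (4) there is a bijection $U\mapsto U^\Phi$, $\mathfrak U\to\hat{\mathfrak U}$, with $\Phi(T_U)=T_{U^\Phi}$.

**Lemma E.** For each $\tau\in\mathcal L$ there is $\tau^\Phi\in\hat{\mathcal L}$, unique mod finite, with $\{U^\Phi:U\in\tau^*\}=(\tau^\Phi)^*$. Moreover $\Phi((\bigcup\tau)^*)=(\bigcup\tau^\Phi)^*$. Hence $\tau\mapsto\tau^\Phi$ preserves inclusion and disjointness mod finite and has inverse $\tau\mapsto\tau^{\Phi^{-1}}$.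

**Step 1: bound the image by one l.f. family.** Let $F=(\bigcup\tau)^*$ and $\xi=\xi_\tau|F$. Lemma D(a) for $\Phi(F)$ and $(\Phi^{-1})^*\xi$ gives $\sigma\in\hat{\mathcal L}$ with $\sigma\in U^\Phi$ for all $U\in\tau^*$, because $\xi|T_U\ne0$ by (3). So $Z:=\{U^\Phi:U\in\tau^*\}\subset\sigma^*$. By (4), $Z=\{V\in\sigma^*:T_V\subset\Phi(F)\}$: if $V=U^\Phi$ has $T_V\subset\Phi(F)$, then $T_U\subset(\bigcup\tau)^*$ and $\tau\in U$.

**Step 2: show that $\{V\in\sigma^*:T_V\subset F'\}$ is closed for every closed $F'\subset\hat X^*$.** If $y\in T_V\setminus F'$, take $f\in C(\beta\hat X,[0,1])$ with $f(y)=1$, $f|F'=0$, and put $\sigma_1=\{T\in\sigma:T\cap\{f\ge1/2\}\ne\emptyset\}$. Then $\sigma_1\in V$, else $\sigma\setminus\sigma_1\in V$ and $T_V\subset\{f\le1/2\}$. If $V'\in\sigma_1^*$, choose $x_T\in T\cap\{f\ge1/2\}$ for $T\in\sigma_1$. The $V'$-limit of these points lies in $\operatorname{cl}\bigcup\rho$ for each $\rho\in V'\cap\hat{\mathcal L}$, so in $T_{V'}$, and $f\ge1/2$ there; so $T_{V'}\not\subset F'$. Thus $\sigma_1^*$ is a neighborhood of $V$ in $\sigma^*$ missing our set.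

**Step 3: show that $Z$ is clopen.** $Z$ is closed by Steps 1 and 2. Step 1 for $\Phi^{-1}$ and $\sigma$ gives $\sigma'\in\mathcal L$ with $V^{\Phi^{-1}}\in\sigma'^*$ for all $V\in\sigma^*$. Then
$$\sigma^*\setminus Z=\{V\in\sigma^*:V^{\Phi^{-1}}\in(\sigma'\setminus\tau)^*\}=\{V\in\sigma^*:T_V\subset\Phi((\textstyle\bigcup(\sigma'\setminus\tau))^*)\},$$
the last equality by (4). This is closed by Step 2. So $Z$ is clopen in $\sigma^*$, hence $Z=(\tau^\Phi)^*$ for some $\tau^\Phi\subset\sigma$, unique mod finite. By (2), $\Phi((\bigcup\tau)^*)=\bigcup_{U\in\tau^*}\Phi(T_U)=\bigcup_{V\in(\tau^\Phi)^*}T_V=(\bigcup\tau^\Phi)^*$. The last sentence holds because $\tau_1\subset^*\tau_2$ iff $\tau_1^*\subset\tau_2^*$, $\tau_1\cap\tau_2$ is finite iff $\tau_1^*\cap\tau_2^*=\emptyset$, and $U\mapsto U^\Phi$ is a bijection with inverse $V\mapsto V^{\Phi^{-1}}$. $\square$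

## What Lemma E leaves undetermined: automorphisms of $\mathcal P(\tau)/\mathrm{fin}$

A sensible plan is to recognize the pieces of $X$ at infinity and read off from $\Phi$ a map between pieces. Lemma E carries out the recognition: for infinite $\tau\in\mathcal L$ it gives an isomorphism $\mathcal P(\tau)/\mathrm{fin}\to\mathcal P(\tau^\Phi)/\mathrm{fin}$. To continue, one would like it to come from a bijection between cofinite subsets of $\tau$ and $\tau^\Phi$. Nothing said so far gives this. By Test 1, under CH there are $2^{\aleph_1}$ automorphisms of $\mathcal P(\tau)/\mathrm{fin}$, and only $2^{\aleph_0}=\aleph_1$ of them can come from such bijections. Recognition alone leads back to $\omega^*$, where the guess was right.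

Two features of $X$ have not been used: bricks touch each other, and each $d\in D_P$ lies on bricks $C\times c'_i$ arbitrarily far out. The plan is as follows. Intersections of families of bricks give us l.f. subsets of $D$, and vertical spheres. A vertical sphere is connected and has constant first coordinate, so by (CP) the image cannot separate its points by their first coordinates. Following a chain of vertical spheres to infinity, we find that the first coordinate of the image depends only on the first coordinate of the point. The value at $d$ is then determined by a whole ray, not by one ultrafilter.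

## Transport of points of $D$, vertical spheres and horizontal circles

**Lemma F.** For each l.f. $R\subset D$ there is a l.f. $R^\Phi\subset\hat D$, unique mod finite, with $\Phi(R^*)=(R^\Phi)^*$. Consequently $R\mapsto R^\Phi$ respects $\cap,\cup,\setminus,\subset$ mod finite, with inverse $R\mapsto R^{\Phi^{-1}}$.

**Step 1: write $R$ as an intersection of two families of bricks.** Splitting $R$ into four parts, assume that $\operatorname{depth}(d)$, and also $\operatorname{depth}(e)$, has constant parity for $(d,e)\in R$. For $r=(d,e)$ put $T_r=C_d\times S_e$, $T'_r=C'_d\times S'_e$. By (K2), $T_r$ or $T'_r$ meets $P^{(k)}\times Q^{(k)}$ only if $r\in P^{(k)}\times Q^{(k)}$; so $\tau=\{T_r\}$ and $\tau'=\{T'_r\}$ are l.f. They are disjoint, since $C_d=C'_{d'}$ is impossible: equal circles have equal roots, and $C_d\ne C_d'$. By (K4), $T_r\cap T'_{r'}=\emptyset$ for $r\ne r'$, and $T_r\cap T'_r=\{d\}\times\{e\}=\{r\}$. So $R=\bigcup\tau\cap\bigcup\tau'$.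

**Step 2: apply Lemma E.** We get $\Phi(R^*)=(\bigcup\tau^\Phi)^*\cap(\bigcup\tau'^\Phi)^*=Y^*$ with $Y=\bigcup\tau^\Phi\cap\bigcup\tau'^\Phi$, where, after changing by finite sets, $\tau^\Phi\cap\tau'^\Phi=\emptyset$. $Y$ is the union of a l.f. family of pieces, the nonempty sets $T\cap T'$, $T\in\tau^\Phi$, $T'\in\tau'^\Phi$: points of $\hat D$, horizontal circles, vertical spheres.

**Step 3: show that all but finitely many pieces are points.** Suppose infinitely many pieces are nondegenerate. Each piece is compact, so it meets only finitely many others. Hence we can choose inductively infinitely many pairwise disjoint nondegenerate pieces $z_j$; take $a_j\ne b_j$ in $z_j$ and a nonprincipal ultrafilter $W$ on $\omega$. As $\{a_j\},\{b_j\}$ are disjoint closed discrete sets, $\lim_Wa_j\ne\lim_Wb_j$. Since $Y^*\cong R^*$ is zero-dimensional, $Y^*=F_0\sqcup F_1$ with clopen $F_0,F_1$ containing these two points respectively. Take $f\in C(\beta\hat X,[0,1])$ with $f=i$ on $F_i$, and $J=\{j:f(a_j)<1/2<f(b_j)\}\in W$. On $\{a_j\}_{j\in J}^*\subset Y^*$ we have $f\le1/2$, so $f=0$ there; thus $\{a_j\}^*_{j\in J}\subset F_0$,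 and likewise $\{b_j\}^*_{j\in J}\subset F_1$. This contradicts (CP) for $Z=Y$ and $(z_j)_{j\in J}$.

Let $R^\Phi$ be the set of point pieces. It differs from $Y$ by a compact set, so $(R^\Phi)^*=Y^*$. Uniqueness holds since l.f. sets with equal coronas are equal mod finite.

**Step 4: the set operations.** For $\cap,\cup,\subset$ use $(A\cap B)^*=A^*\cap B^*$, $(A\cup B)^*=A^*\cup B^*$ and the fact that $R^*\subset Y^*$ gives $R\subset^*Y$. The set $R_1\setminus R_2$ is disjoint from $R_2$, and its union with $R_1\cap R_2$ is $R_1$; so $(R_1\setminus R_2)^\Phi$ is almost disjoint from $R_2^\Phi$ and its union with $R_1^\Phi\cap R_2^\Phi$ is $R_1^\Phi$ mod finite. Hence it is $=^*R_1^\Phi\setminus R_2^\Phi$. $\square$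

**Lemma G.** (v) Let $v_n=\{d_n\}\times S_n$ $(n\in\omega)$ be a l.f. sequence of pairwise disjoint vertical spheres with $\operatorname{depth}(d_n)$ of constant parity. Then $\Phi((\bigcup v_n)^*)=Y^*$ where $Y$ is the union of a l.f. family of vertical spheres and points of $\hat D$.

(h) Likewise, for a l.f. sequence of pairwise disjoint horizontal circles $h_n=B_n\times\{e_n\}$ with $\operatorname{depth}(e_n)$ of constant parity, $Y$ is a l.f. union of horizontal circles and points of $\hat D$.

**Step 1: proof of (v), the pieces.** Put $\tau=\{C_{d_n}\times S_n\}$, $\tau'=\{C'_{d_n}\times S_n\}$. By (K2), $C_{d_n}\times S_n$ or $C'_{d_n}\times S_n$ meets $P^{(k)}\times Q^{(k)}$ only if $v_n$ does; so these are l.f., and they are disjoint as in Lemma F. By (K4), $(C_{d_n}\times S_n)\cap(C'_{d_l}\times S_l)$ is empty if $d_n\ne d_l$, and is $\{d_n\}\times(S_n\cap S_l)\subset v_n$ otherwise; for $l=n$ it is $v_n$. So $\bigcup\tau\cap\bigcup\tau'=V:=\bigcup v_n$. As in Lemma F, $\Phi(V^*)=Y^*$ with $Y$ a l.f. union of pieces, each a point of $\hat D$, a horizontal circle or a vertical sphere.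

**Step 2: proof of (v), $H^1(V^*)=0$.** We have $V^*=\bigcap_k\operatorname{cl}\bigcup_{n\ge k}v_n$, so by continuity $H^1(V^*)=\varinjlim_kH^1(\operatorname{cl}\bigcup_{n\ge k}v_n)$. By Lemma B each $H^1(\operatorname{cl}\bigcup_{n\ge k}v_n)$ embeds in $\prod_{n\ge k}H^1(S^2)=0$.

**Step 3: proof of (v), exclude circles.** Suppose infinitely many pieces of $Y$ are circles; count equal pieces once. Distinct pieces one of which is a circle meet in at most one point, and each piece meets finitely many others; so each circle piece $z$ contains a closed arc $I_z$ missing all other pieces. Map $Y\to S^1$ by collapsing $Y\setminus\bigcup_z\operatorname{int}I_z$ to a point and wrapping each $I_z$ once. This is continuous by local finiteness, extends to $\operatorname{cl}Y=\beta Y$, and gives $\alpha\in H^1(\operatorname{cl}Y)$ with $\alpha|z\ne0$ for every circle piece. Since $Y^*=\bigcap_K\operatorname{cl}(Y\setminus\operatorname{int}K)$ over compact $K$, $\alpha|Y^*=0$ would give $\alpha|\operatorname{cl}(Y\setminus\operatorname{int}K)=0$ for some compact $K$; but $Y\setminus\operatorname{int}K$ contains circle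 pieces. So $H^1(Y^*)\ne0$, while $Y^*\cong V^*$, a contradiction. Discard the finitely many circle pieces; the corona does not change.

**Step 4: proof of (h).** Use $\tau=\{B_n\times S_{e_n}\}$, $\tau'=\{B_n\times S'_{e_n}\}$. They are l.f. and disjoint, and by (K4) in $Q$ their unions meet exactly in $\bigcup h_n$. So $\Phi((\bigcup h_n)^*)=Y^*$ with $Y$ a l.f. union of pieces. By Lemma B and $H^2(S^1)=0$, $H^2((\bigcup h_n)^*)=0$ as in Step 2. Suppose infinitely many pieces of $Y$ are spheres. Distinct pieces one of which is a vertical sphere also meet in at most one point, so each sphere piece contains a closed disc missing the other pieces. Collapsing the complement of the open discs gives a map $Y\to S^2$ of degree one on each sphere piece, hence a class in $H^2(\operatorname{cl}Y)$ that is nonzero on each of them, and as in Step 3 its restriction to $Y^*$ is nonzero. This contradicts $H^2(Y^*)=0$. Discard the finitely many sphere pieces. $\square$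

## Connected spheres carry the first coordinate along rays

For l.f. $R\subset D$ and $A\subset D_{\hat P}$ let $R_{[A]}\subset R$ be the set, determined mod finite, with
$$(R_{[A]})^\Phi=^*R^\Phi\cap(A\times D_{\hat Q}).$$
It exists by Lemma F: correct $(R^\Phi\cap(A\times D_{\hat Q}))^{\Phi^{-1}}\subset^*R$ by a finite set. Informally, it is the set of points of $R$ whose image has first coordinate in $A$. For $R_1\subset R$ we have $(R_1)_{[A]}=^*R_1\cap R_{[A]}$, and $R_{[A^c]}=^*R\setminus R_{[A]}$. Let $s(d,e)=(d,\operatorname{next}(e))$ on $D$.

**Lemma H.** Let $W\subset D$ be l.f. with $s(W)\subset W$, $A\subset D_{\hat P}$. Then for all but finitely many $w\in W$: $w\in W_{[A]}\iff s(w)\in W_{[A]}$.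

**Step 1: join $w$ to $s(w)$ by a vertical sphere.** For $w=(d,e)\in W$ put $v_w=\{d\}\times B_e\ni w,s(w)$. By (K5), if $v_w$ meets $P^{(k)}\times Q^{(k)}$, then $w\in P^{(k)}\times Q^{(k+1)}$. So the indexed family $(v_w)_{w\in W}$ is l.f. In particular $s$ is finite-to-one on $W$, and hence the statement is not affected by finite changes of $W_{[A]}$.

**Step 2: choose a bad disjoint sequence.** Suppose the statement fails. Since $W_{[A^c]}=^*W\setminus W_{[A]}$, after replacing $A$ by $A^c$ if necessary there are infinitely many $w\in W$ with $w\in W_{[A]}$, $s(w)\notin W_{[A]}$. Each $v_w$ is compact and meets $v_{w'}$ for only finitely many $w'$, so we can choose infinitely many such $w_n$ with the $v_n:=v_{w_n}$ pairwise disjoint and constant depth parity of the first coordinates. Let $V=\bigcup v_n$ and $\Phi(V^*)=Y^*$ as in Lemma G(v).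

**Step 3: separate, and apply (CP).** Each piece of $Y$, a vertical sphere or a point, has a single first coordinate, in $D_{\hat P}$. So $Y=Y_A\sqcup Y_{A^c}$, where $Y_A$ is the union of the pieces with first coordinate in $A$; both sets are closed. Let $R=\{w_n\}$, $R_1=\{s(w_n)\}$. Since $R^*\subset V^*$, $R^\Phi\subset^*Y$, and $R\subset W_{[A]}$ gives $R^\Phi\subset^*A\times D_{\hat Q}$; so $R^\Phi\subset^*Y_A$. Similarly $R_1\subset W\setminus W_{[A]}=^*W_{[A^c]}$ gives $R_1^\Phi\subset^*Y_{A^c}$. So $V^*=\Phi^{-1}(Y_A^*)\sqcup\Phi^{-1}(Y_{A^c}^*)$ with $R^*$ in the first and $R_1^*$ in the second set, contradicting (CP) for $Z=V$, $z_n=v_n$, $a_n=w_n$, $b_n=s(w_n)$. $\square$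

**Definition (the map $\varphi$).** For $d\in D_P$ let $\rho_d=\{(d,t'_i):i\ge1\}$, and let $\varphi(d)\in D_{\hat P}$ be the unique point with $\rho_d^\Phi\subset^*\{\varphi(d)\}\times D_{\hat Q}$.

We check existence and uniqueness. The ray $\rho_d$ is l.f. and $s$ acts on it as the shift. By Lemma H, $(\rho_d)_{[A]}$ is shift-invariant mod finite, hence finite or cofinite in $\rho_d$. So for every $A\subset D_{\hat P}$, $\rho_d^\Phi\cap(A\times D_{\hat Q})$ is finite or cofinite in the infinite set $\rho_d^\Phi$. If the first coordinate took infinitely many values on $\rho_d^\Phi$, we could split these values into two infinite sets $A$ and $A'$, and $\rho_d^\Phi\cap(A\times D_{\hat Q})$ would be neither finite nor cofinite. So it takes finitely many values, at least one of them infinitely often, and only one, as we see with $A$ a singleton.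

**Lemma I.** For l.f. $R\subset D$ and $A\subset D_{\hat P}$: $\big(R\cap(\varphi^{-1}(A)\times D_Q)\big)^\Phi=^*R^\Phi\cap(A\times D_{\hat Q})$.

**Step 1: close $R$ under $s$.** Let $W=\{s^j(r):r\in R,\ j\ge0\}$. If $s^j(d,e)\in K_1\times Q^{(k)}$ with $K_1\subset P$ compact and $(d,e)\in R$, then by (K5) $\operatorname{lev}(e)\le\operatorname{lev}(\operatorname{next}^j(e))\le k+1$. So $(d,e)\in R\cap(K_1\times Q^{(k+1)})$, a finite set, and each of its members has finitely many $j$ with $\operatorname{lev}(\operatorname{next}^j(e))\le k+1$. So $W$ is l.f., and $s(W)\subset W$.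

**Step 2: follow orbits to a ray.** Let $Z\subset W$ be the finite exceptional set of Lemma H. Only finitely many $w\in W$ have a forward orbit meeting $Z$: if $s^j(d,e)=(d,e')\in Z$, then $\operatorname{lev}(e)\le\operatorname{lev}(e')$, so $(d,e)$ lies in the compact set $\{d\}\times Q^{(\operatorname{lev}(e'))}$. For all other $w=(d,e)\in W$: $w\in W_{[A]}$ iff $s^j(w)\in W_{[A]}$ for all $j$ iff $s^j(w)\in W_{[A]}$ for some $j$. The orbit eventually runs through a tail $\rho\subset W$ of $\rho_d$, and $W_{[A]}\cap\rho=^*(\rho_d)_{[A]}\cap\rho$ is cofinite in $\rho$ if $\varphi(d)\in A$, and finite otherwise. So $w\in W_{[A]}$ iff $\varphi(d)\in A$.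

**Step 3: restrict to $R$.** $R_{[A]}=^*R\cap W_{[A]}=^*R\cap(\varphi^{-1}(A)\times D_Q)$, which is the claim. $\square$

The map $\varphi$ is a bijection. Let $\varphi'$ be the map obtained from $\Phi^{-1}$, and apply Lemma I for $\Phi^{-1}$ to the l.f. set $\rho_d^\Phi\subset^*\{\varphi(d)\}\times D_{\hat Q}$ and the set $\{\varphi'(\varphi(d))\}$. Almost all of $\rho_d^\Phi$ has its first coordinate in $\varphi'^{-1}(\{\varphi'(\varphi(d))\})$, so $\rho_d\subset^*\{\varphi'(\varphi(d))\}\times D_Q$, that is, $\varphi'\varphi(d)=d$. Similarly $\varphi\varphi'=\mathrm{id}$.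

For the second coordinate replace $s$ by $(d,e)\mapsto(\operatorname{next}(d),e)$, the vertical spheres $v_w$ by the horizontal circles $B_d\times\{e\}$ (if such a circle meets $P^{(k)}\times Q^{(k)}$, then $(d,e)\in P^{(k+1)}\times Q^{(k)}$), Lemma G(v) by Lemma G(h), whose pieces have a single second coordinate, in $D_{\hat Q}$, and $\rho_d$ by $\{(t_i,e):i\ge1\}$. The same arguments give a bijection $\psi\colon D_Q\to D_{\hat Q}$ with
$$\big(R\cap(D_P\times\psi^{-1}(B))\big)^\Phi=^*R^\Phi\cap(D_{\hat P}\times B)$$
for all l.f. $R\subset D$ and $B\subset D_{\hat Q}$, and $\psi^{-1}$ is the map obtained from $\Phi^{-1}$.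

## The number of spheres through a point is preserved

**Lemma J.** $m(\varphi(d))=m(d)$ and $m(\psi(e))=m(e)$.

**Step 1: locate the images of the bricks over one circle.** Let $C\in\mathcal C$, $\tau_C=\{C\times c'_i:i\ge1\}\in\mathcal L$, and $d\in C\cap D_P$. Claim: all but finitely many $C_1\times S_1\in\tau_C^\Phi$ satisfy $\varphi(d)\in C_1$. Otherwise let $\tau'\subset\tau_C^\Phi$ be an infinite set of bricks missing $\{\varphi(d)\}\times\hat Q$. By Lemma E, $\tau'=^*(\tau'')^\Phi$ with $\tau''=\{C\times c'_i:i\in J\}$, $J$ infinite. Let $R=\{(d,t'_i):i\in J\}\subset\bigcup\tau''$. Then $R^*\subset(\bigcup\tau'')^*$ gives $(R^\Phi)^*\subset(\bigcup\tau')^*$, so $R^\Phi\subset^*\bigcup\tau'$. But $R^\Phi\subset^*\rho_d^\Phi$ is infinite and $\subset^*\{\varphi(d)\}\times D_{\hat Q}$, a contradiction.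

**Step 2: define an image circle.** Apply Step 1 to two distinct points of $C\cap D_P$, which exist by (K3). As $\varphi$ is injective and two distinct points lie on at most one circle, there is one circle, denoted $\varphi_\bullet(C)$, with $\tau_C^\Phi\subset^*\{\varphi_\bullet(C)\times S_1:S_1\in\hat{\mathcal S}\}$. By the claim, $\varphi[C\cap D_P]\subset\varphi_\bullet(C)$.

**Step 3: count.** Suppose $\varphi_\bullet(C)=\varphi_\bullet(C_2)$. By Step 2 for $\Phi^{-1}$, whose map is $\varphi^{-1}$, the set $\varphi^{-1}[\varphi_\bullet(C)\cap D_{\hat P}]$ lies on one circle. That circle contains at least two points of $C$ and at least two of $C_2$, so $C=C_2$. Thus $\varphi_\bullet$ maps the circles through $d$ injectively to circles through $\varphi(d)$, and $m(d)\le m(\varphi(d))$. Applying this to $\Phi^{-1}$ gives equality.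

For $\psi$ use, for $S\in\mathcal S$, the l.f. family $\{c_i\times S:i\ge1\}$, a point $e\in S\cap D_Q$ and the points $(t_i,e)$; the three steps go through with spheres of $Q$ in place of circles of $P$. $\square$

## From the two coordinates to pairs

We know how $\Phi$ acts on each coordinate, but Lemma I and its analog only speak about rectangles. A l.f. set on which both coordinates vary could still be scrambled; this is excluded next.

**Lemma K.** Let $M=\varphi\times\psi\colon D\to\hat D$ (a bijection). For every l.f. $R\subset D$: $R^\Phi=^*M(R)$; so $M(R)$ is l.f. and $\Phi(R^*)=M(R)^*$.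

**Step 1: concentrate a failure.** Suppose the lemma fails for $R$. Then there is an infinite l.f. $R_0\subset R$ with $R_0^\Phi\cap M(R_0)$ finite. If $R^\Phi\setminus M(R)$ is infinite, take $R_0=(R^\Phi\setminus M(R))^{\Phi^{-1}}$, corrected by a finite set so that $R_0\subset R$; then $R_0^\Phi=^*R^\Phi\setminus M(R)$ is almost disjoint from $M(R_0)\subset M(R)$. If $M(R)\setminus R^\Phi$ is infinite, take $R_0=M^{-1}(M(R)\setminus R^\Phi)$, for which $R_0^\Phi\subset^*R^\Phi$ and $M(R_0)\cap R^\Phi=\emptyset$.

**Step 2: pass to a graph.** Some infinite $R_1\subset R_0$ has an injective coordinate projection: if infinitely many first coordinates occur, choose points with distinct ones; otherwise one first coordinate occurs infinitely often. By symmetry let it be the first: $R_1=\{(d,f(d)):d\in A_1\}$. By Lemma I with $A=\varphi(A_1)$, $R_1^\Phi\subset^*\varphi(A_1)\times D_{\hat Q}$. By Lemma I with $A=\{\varphi(d)\}$, each set $R_1^\Phi\cap(\{\varphi(d)\}\times D_{\hat Q})$ is finite, because $R_1\cap(\{d\}\times D_Q)$ is. As $R_1^\Phi\subset^*R_0^\Phi$, the set $R_1^\Phi\cap M(R_0)$ is finite;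 so $(R_1^\Phi\setminus M(R_0))\cap(\varphi(A_1)\times D_{\hat Q})$ is infinite with finite fibers over $\varphi(A_1)$, and hence has infinitely many nonempty fibers. So there are an infinite $A_2\subset A_1$ and $g\colon A_2\to D_{\hat Q}$ with $(\varphi(d),g(d))\in R_1^\Phi\setminus M(R_0)$ for $d\in A_2$. Thus $g(d)\ne\psi f(d)$, since $(\varphi(d),\psi f(d))\in M(R_0)$.

**Step 3: separate the second coordinates.** There is an infinite $A_3\subset A_2$ with $g[A_3]\cap\psi f[A_3]=\emptyset$. If one of $g,\psi f$ is constant on an infinite set, that set works, because $g(d)\ne\psi f(d)$ for each $d$. Otherwise both are finite-to-one, and we choose distinct elements $d_n$ inductively with $g(d_n)\notin\{\psi f(d_i):i<n\}$ and $\psi f(d_n)\notin\{g(d_i):i<n\}$.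

**Step 4: contradiction on a rectangle.** Let $R_3=\{(d,f(d)):d\in A_3\}$ and $B=\psi f[A_3]$. By Lemma I, $R_3^\Phi=^*R_1^\Phi\cap(\varphi(A_3)\times D_{\hat Q})\supset\{(\varphi(d),g(d)):d\in A_3\}$, an infinite set. By the version for $\psi$, $R_3^\Phi\subset^*D_{\hat P}\times B$. But $g[A_3]\cap B=\emptyset$, a contradiction. $\square$

**(5)** If $R=\{r_i\}\subset D$ is l.f. with distinct $r_i$ and $U$ is a nonprincipal ultrafilter on the index set, then $\Phi(\lim_Ur_i)=\lim_UM(r_i)$.

Indeed $\{\lim_Ur_i\}=\bigcap_{I\in U}\{r_i:i\in I\}^*$, likewise for the $M(r_i)$, and by Lemma K $\Phi$ maps $\{r_i:i\in I\}^*$ onto $\{M(r_i):i\in I\}^*$.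

**(6)** $\bigcup\{R^*:R\subset D\text{ l.f.}\}$ is dense in $X^*$.

Given an open $O\subset\beta X$ and $y\in O\cap X^*$, take $f\in C(\beta X,[0,1])$ with $f(y)=1$, $f=0$ off $O$, and an increasing sequence of compact sets $K_k$ such that every compact subset of $X$ lies in some $K_k$. Choose $r_k\in D\cap\{f>1/2\}\setminus K_k$; this is possible, as $D$ is dense in $X$ and $X\cap\{f>1/2\}\not\subset K_k$ ($y$ is a limit point of $X\cap\{f>1/2\}$). Then $\{r_k\}$ is l.f. and infinite, and $\emptyset\ne\{r_k\}^*\subset\{f\ge1/2\}\subset O$.

## Continuity of $\varphi$ and $\psi$, and the proof of Theorem 1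

So far $\varphi$ is only a bijection of countable dense sets. Continuity at a point $x\in P$ is again seen at infinity, along $\{x\}\times Q$.

**Step 1: if $a_n\in D_P$ and $a_n\to x\in P$, then $\varphi(a_n)$ converges.** Suppose not.

(i) Suppose some subsequence of $\varphi(a_n)$ leaves every compact set. Then each value occurs finitely often in it, and we may take the $a_n$ in it distinct. For fixed $e\in D_Q$, $\{(\varphi(a_n),\psi(e))\}$ is l.f., so by Lemma K for $\Phi^{-1}$ (whose map is $M^{-1}$) the set $\{(a_n,e)\}$ is l.f., contradicting $a_n\to x$.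

(ii) Otherwise every subsequence of $\varphi(a_n)$ meets some $\hat P^{(k)}$ infinitely often and so has a convergent subsequence. As $\varphi(a_n)$ does not converge, it has two cluster points $y\ne z$, and there are subsequences $b_n\to x$, $c_n\to x$ of $(a_n)$ with $\varphi(b_n)\to y$, $\varphi(c_n)\to z$. Let $g\colon\hat P\to[0,1]$ be continuous, $0$ near $y$ and $1$ near $z$. Let $\hat g\colon\beta\hat X\to[0,1]$ extend $(p,q)\mapsto g(p)$, and let $G\in C(\beta X)$ extend $\hat g\circ\Phi\in C(X^*)$ (Tietze; $X^*$ is closed). For each $i$, $(b_n,t'_i)$ and $(c_n,t'_i)$ converge to $(x,t'_i)$ as $n\to\infty$. So we can choose $n(i)$ with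
$$|G(b_{n(i)},t'_i)-G(c_{n(i)},t'_i)|<1/i,\qquad g(\varphi(b_{n(i)}))=0,\qquad g(\varphi(c_{n(i)}))=1.$$
The sequences $r_i=(b_{n(i)},t'_i)$, $r'_i=(c_{n(i)},t'_i)$ are l.f. with distinct terms. By (5), for nonprincipal $U$, $G(\lim_Ur_i)=\hat g(\Phi(\lim_Ur_i))=\hat g(\lim_UM(r_i))=\lim_Ug(\varphi(b_{n(i)}))=0$, and likewise $G(\lim_Ur'_i)=1$. But $G(\lim_Ur_i)=\lim_UG(r_i)=\lim_UG(r'_i)=G(\lim_Ur'_i)$, a contradiction.

**Step 2: extend $\varphi$ to a homeomorphism $\alpha\colon P\to\hat P$.** Interleaving sequences shows that the limit in Step 1 depends only on $x$; call it $\alpha(x)$. Constant sequences give $\alpha|D_P=\varphi$. To see that $\alpha$ is continuous, let $x_n\to x$; with metrics on $P$ and $\hat P$ choose $a_n\in D_P$ within $1/n$ of $x_n$ and with $\varphi(a_n)$ within $1/n$ of $\alpha(x_n)$. Then $a_n\to x$, so $\varphi(a_n)\to\alpha(x)$ and $\alpha(x_n)\to\alpha(x)$. The same holds for $\varphi^{-1}$, the map of $\Phi^{-1}$. The two extensions are mutually inverse on dense sets, so $\alpha$ is a homeomorphism. Exchanging the coordinates (rays $\{(t_i,e)\}$, and $(t_i,b_{n(i)})$ in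 place of $(b_{n(i)},t'_i)$), $\psi$ extends to a homeomorphism $\gamma\colon Q\to\hat Q$.

**Step 3: identify $\Phi$.** Let $R\subset D$ be l.f. Each point of $R^*$ is $\lim_Ur_i$ for a nonprincipal $U$ on an enumeration of $R$, and by (5) $\Phi(\lim_Ur_i)=\lim_UM(r_i)=\lim_U(\alpha\times\gamma)(r_i)=(\alpha\times\gamma)^*(\lim_Ur_i)$. So $\Phi$ and $(\alpha\times\gamma)^*$ agree on every such $R^*$, and by (6) they are equal. Moreover $\alpha[D_P]=\varphi[D_P]=D_{\hat P}$ and $\gamma[D_Q]=D_{\hat Q}$, and $\alpha,\gamma$ preserve $m$ by Lemma J. This proves Theorem 1. $\blacksquare$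

With cacti $P,Q$ on which $m$ is injective, Corollary 2 gives $\operatorname{Homeo}(X^*)=\{\mathrm{id}\}$ in ZFC. So under CH this $X^*$ has no nontrivial autohomeomorphism, hence not $2^{\aleph_1}$ of them, and the conjecture is disproved.

## Homeomorphism groups of coronas and continuum many rigid coronas

**Corollary 3 (ZFC).** For cactus products $X=P\times Q$, $\hat X=\hat P\times\hat Q$:

1. Every homeomorphism $X^*\to\hat X^*$ is trivial, and $X^*\cong\hat X^*$ iff $P\cong\hat P$ and $Q\cong\hat Q$.
2. $(\alpha,\gamma)\mapsto(\alpha\times\gamma)^*$ is an isomorphism $\operatorname{Homeo}(P)\times\operatorname{Homeo}(Q)\cong\operatorname{Homeo}(X^*)$.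
3. There are $2^{\aleph_0}$ pairwise non-homeomorphic coronas $X^*$ of locally compact separable metrizable spaces with $\operatorname{Homeo}(X^*)=\{\mathrm{id}\}$.

**Proof of 1.** This is Theorem 1; conversely, homeomorphisms $\alpha\colon P\to\hat P$ and $\gamma\colon Q\to\hat Q$ give $(\alpha\times\gamma)^*$.

**Proof of 2.** The map is a homomorphism, onto by Theorem 1. It is injective: if $\alpha(x)\ne x$ for some $x$, then the disjoint closed sets $\{(x,t'_i):i\ge1\}$ and $\{\alpha(x)\}\times Q$ have disjoint coronas. The first corona is nonempty, and $(\alpha\times\gamma)^*$ maps it into the second, because $\alpha\times\gamma$ sends $(x,t'_i)$ to $(\alpha(x),\gamma(t'_i))$. So $(\alpha\times\gamma)^*$ is not the identity. If $\gamma(x)\ne x$ for some $x\in Q$, use $\{(t_i,x):i\ge1\}$ and $P\times\{\gamma(x)\}$.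

**Proof of 3.** Fix $Q$ with $m$ injective on $D_Q$. For infinite $I\subset\{4,5,\dots\}$ there is a $1$-cactus $P_I$ such that $m$ is a bijection $D_{P_I}\to I$: split $I=I_0\sqcup I_1$ into infinite sets, use $I_0$ as the set of values $m(t_i)$, and assign the elements of $I_1$ successively to the points of the finite nonempty sets $A_1,A_2,\dots$. Then $n(a)$ is $m(a)-2$ or $m(a)-1$, so $n(a)\ge2$ throughout. Each $(P_I\times Q)^*$ has only the identity as autohomeomorphism, by Corollary 2. By Theorem 1, $(P_I\times Q)^*\cong(P_J\times Q)^*$ yields an $m$-preserving bijection $D_{P_I}\to D_{P_J}$, so $I=J$. There are $2^{\aleph_0}$ infinite sets $I\subset\{4,5,\dots\}$. $\square$
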